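
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{conjecture}[theorem]{Conjecture}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Distinguished involutions in free products of Coxeter groups:\\ a counterexample to a conjecture on rigid conjugation}


\begin{abstract}
A conjecture of Belolipetsky and Gunnells predicts that if $v=xv_1x^{-1}$ is a distinguished involution of a Coxeter group, built from a distinguished involution $v_1$ of a finite standard parabolic subgroup with the same $a$-value, then $svs$ is again distinguished whenever the product $sxv_1$ is rigid at $v_1$. We disprove it. The counterexample lives in the free product of the affine Weyl group of type $\widetilde A_8$ and a finite dihedral group. It rests on two facts. Let $W_1$ be a finite or affine Weyl group and $W_B$ a finite Coxeter group with longest element $w_B$ of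 length $N\ge2$. In the free product $W_1*W_B$, whether $xw_Bx^{-1}$ with $x\in W_1$ is distinguished with $a$-value $N$ is decided by the single inequality $a(x)<N$. And $\widetilde A_8$ contains an element whose $a$-value exceeds the $a$-values of all its factors lying in finite standard parabolic subgroups, whereas rigidity sees only such factors.
\end{abstract}

\section{The conjecture and the results}

Let $(W,S)$ be a Coxeter group with length function $l$, identity $e$ and Bruhat order $\le$. We write $w=x.v.y$ when $w=xvy$ and $l(w)=l(x)+l(v)+l(y)$, and similarly for any number of factors; such a product is called \emph{reduced}. The right descent set of $w$ is $R(w)=\{s\in S: ws<w\}$.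

\subsection{The $a$-function and distinguished involutions}

Put $\nu=q^{1/2}$ and $\mathcal A=\mathbb Z[\nu,\nu^{-1}]$, with the bar involution $\nu\mapsto\nu^{-1}$. The Hecke algebra $\mathcal H$ of $W$ is the free $\mathcal A$-module with basis $H_w=\nu^{-l(w)}T_w$ $(w\in W)$ and multiplication
\[
H_xH_y=H_{xy}\ \text{ if } l(xy)=l(x)+l(y),\qquad H_s^2=1+(\nu-\nu^{-1})H_s\quad(s\in S).
\]
The bar involution extends to a ring involution of $\mathcal H$ with $\overline{H_w}=H_{w^{-1}}^{-1}\in H_w+\sum_{y<w}\mathcal A H_y$. The Kazhdan--Lusztig basis is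
\[
C_w=\sum_{y\le w}p_{y,w}H_y,\qquad p_{y,w}=\nu^{l(y)-l(w)}P_{y,w}(\nu^2),
\]
where the $P_{y,w}$ are the Kazhdan--Lusztig polynomials. Thus $p_{w,w}=1$, and $p_{y,w}\in\nu^{-1}\mathbb Z[\nu^{-1}]$ for $y<w$. Each $C_w$ is bar-invariant, and this characterizes it:
\begin{equation}\label{unique}
C_w \text{ is the only bar-invariant element of } H_w+\sum_{y\ne w}\nu^{-1}\mathbb Z[\nu^{-1}]H_y .
\end{equation}
Indeed, the difference of two such elements is bar-invariant with all coefficients in $\nu^{-1}\mathbb Z[\nu^{-1}]$. If it were nonzero, a term of maximal length in it would have a bar-invariant coefficient, and $0$ is the only bar-invariant element of $\nu^{-1}\mathbb Z[\nu^{-1}]$.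

Write $C_xC_y=\sum_z h_{x,y,z}C_z$. The $h_{x,y,z}\in\mathcal A$ are bar-invariant. By $\deg$ we always mean the degree in $\nu$, with $\deg 0=-\infty$. Define
\[
a(z)=\sup_{x,y\in W}\deg h_{x,y,z}\in\{0,1,2,\dots\}\cup\{\infty\}
\]
(it is $\ge0$ because $h_{e,z,z}=1$). In other words, $a(z)$ is the smallest integer with $q^{-a(z)/2}h_{x,y,z}\in\mathbb Z[q^{-1/2}]$ for all $x,y$, or $\infty$ if there is none. The other common normalization of the Kazhdan--Lusztig basis is obtained from ours, up to signs, by the ring involution $\nu\mapsto\nu^{-1}$, $H_w\mapsto(-1)^{l(w)}H_w$. Since the $h_{x,y,z}$ are bar-invariant, its structure constants are $(-1)^{l(x)+l(y)+l(z)}h_{x,y,z}$, so it defines the same function $a$.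

Let $\delta(z)$ be the degree of $P_{e,z}$ in $q$ and put $\Delta(z)=l(z)-2\delta(z)$. Then
\[
p_{e,z}=\pi(z)\nu^{-\Delta(z)}+\text{lower terms},\qquad \pi(z)\neq0 .
\]
The set of \emph{distinguished involutions} is
\[
\mathcal D=\{z\in W: l(z)-a(z)-2\delta(z)=0\}=\{z\in W:a(z)=\Delta(z)\}.
\]
In finite and affine Weyl groups every left cell contains exactly one element of $\mathcal D$ (see (P) in Section~\ref{sec:tools}), so knowing $\mathcal D$ means knowing representatives of the left cells. But $a$ is defined by a supremum over all products, and $\Delta$ by a Kazhdan--Lusztig polynomial, so $\mathcal D$ is hard to compute from the definition. It is natural to look for a rule that produces elements of $\mathcal D$ by conjugating given ones.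

\subsection{Rigidity and the conjecture}

The conjugation starts from elements of finite standard parabolic subgroups $W_I$, $I\subset S$. For $w\in W$ let $\mathcal Z(w)$ be the set of all $u$ such that $w=x.u.y$ for some $x,y\in W$ and $u\in W_I$ for some $I\subset S$ with $W_I$ finite. We call these $u$ the \emph{finite pieces} of $w$. Put
\[
\mathcal Z=\bigcup_{w\in W}\mathcal Z(w),\qquad \mathcal D_f=\mathcal D\cap\mathcal Z,\qquad \mathcal D_f^\bullet=\mathcal D_f\smallsetminus(S\cup\{e\}).
\]
An element $u$ is a \emph{proper subword} of $u'$ if $u'=c.u.c'$ with $l(c)+l(c')>0$. A finite piece $u$ of $w=x.u.y$ is \emph{maximal} in $w$ (with respect to this factorization) if it is not a proper subword of any other $u'\in\mathcal Z(w)$ with $w=x'.u'.y'$, $x'\le x$ and $y'\le y$.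

\begin{definition}\label{def:rigid}
A reduced product $w=x.u.y$ is \emph{rigid at $u$} if
\begin{enumerate}
\item[(R1)] $u\in\mathcal D_f$;
\item[(R2)] $u$ is maximal in $w$ with respect to $w=x.u.y$;
\item[(R3)] whenever $w=x'.u'.y'$ with $u'\in\mathcal Z(w)$ and $a(u')\ge a(u)$, we have $l(x')=l(x)$ and $l(y')=l(y)$.
\end{enumerate}
\end{definition}

\begin{conjecture}[Belolipetsky--Gunnells \cite{BG}]\label{conj}
Let $v=x.v_1.x^{-1}\in\mathcal D$ with $v_1\in\mathcal D_f^\bullet$ and $a(v)=a(v_1)$, and let $v'=s.v.s$ with $s\in S$. If $sxv_1$ is rigid at $v_1$ (that is, $s.x.v_1$ is reduced and, as the product with left factor $sx$, middle factor $v_1$ and right factor $e$, it is rigid at $v_1$), then $v'\in\mathcal D$.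
\end{conjecture}

The condition (R3) says that no finite piece with $a$-value at least $a(v_1)$ sits anywhere else in $sxv_1$. The $a$-function is monotone: $a(w)\ge a(u)$ for every finite piece $u$ of $w$ (Lemma~\ref{lem:mono}). So one may hope that $a(w)$ is just the maximum of $a(u)$ over the finite pieces. Were this so, rigidity would say that nothing in $sx$ can compete with $v_1$, and the conjecture would be plausible. It is exactly this hope that fails.

\subsection{Results}

For Coxeter groups $(W_1,S_1)$ and $(W_B,B)$ let $W_1*W_B$ be the Coxeter group with generators $S_1\sqcup B$ in which $m(s,\beta)=\infty$ for all $s\in S_1$, $\beta\in B$.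

Let $W_1$ be the affine Weyl group of type $\widetilde A_8$, realized as the group of bijections $w:\mathbb Z\to\mathbb Z$ with $w(i+9)=w(i)+9$ and $\sum_{i=1}^9w(i)=45$, written $w=[w(1),\dots,w(9)]$. Its generators are $S_1=\{s_0,\dots,s_8\}$, where $s_i$ swaps $i+9n$ and $i+1+9n$ for all $n\in\mathbb Z$. Let
\begin{equation}\label{p}
p=[10,\,9,\,3,\,-3,\,-4,\,11,\,8,\,7,\,4]\in W_1,\qquad N=a_{W_1}(p),
\end{equation}
where the subscript records that $a$ is formed in $W_1$. The number $N$ is finite by Lemma~\ref{lem:trace}. Let $W_B$ be the dihedral group of order $2N$ and $w_B$ its longest element, so that $l(w_B)=N$.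

\begin{theorem}\label{thm:A}
Let $W=W_1*W_B$ with $W_1$ of type $\widetilde A_8$, $N$ and $W_B$ as above. Then $N\ge18$, and there are $x\in W_1$ and $s\in S_1$ such that, with $v_1=w_B\in\mathcal D_f^\bullet$:
\[
v=x.v_1.x^{-1}\in\mathcal D,\quad a(v)=a(v_1)=N,\quad v'=s.v.s\ \text{is reduced},\quad sxv_1\ \text{is rigid at } v_1,\quad v'\notin\mathcal D .
\]
Hence Conjecture~\ref{conj} is false.
\end{theorem}

The failure is inherited by larger groups, and within the family of examples considered here it is governed exactly by the hope described above.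

\begin{theorem}\label{thm:C}
Conjecture~\ref{conj} fails in every Coxeter group $\widehat W$ that has the group $W$ of Theorem~\ref{thm:A} as a standard parabolic subgroup.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $W_1$ be a finite or affine Weyl group.
\begin{enumerate}
\item[(1)] Let $W_B$ be a finite Coxeter group with $N=l(w_B)\ge2$, $W=W_1*W_B$ and $x\in W_1$. Then $xw_Bx^{-1}\in\mathcal D$ and $a(xw_Bx^{-1})=a(w_B)$ hold together if and only if $a_{W_1}(x)<N$. If $a_{W_1}(x)=N$, then $xw_Bx^{-1}\notin\mathcal D$.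
\item[(2)] The following are equivalent:
\begin{enumerate}
\item[(i)] $a(w)=\max_{u\in\mathcal Z(w)}a(u)$ for all $w\in W_1$;
\item[(ii)] for every finite Coxeter group $W_B$ with $l(w_B)\ge2$, Conjecture~\ref{conj} holds in $W_1*W_B$ for all instances with $v_1=w_B$, $x\in W_1$ and $s\in S_1$.
\end{enumerate}
\end{enumerate}
\end{theorem}

For $W_1$ of type $\widetilde A_8$, condition (i) fails by Proposition~\ref{prop:p}.

\subsection{The smallest case, by hand}\label{sec:toy}

We use the standard multiplication rule: for $s\in S$,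
\begin{equation}\label{mult}
C_sC_z=\begin{cases}(\nu+\nu^{-1})C_z & \text{if } sz<z,\\ C_{sz}+\sum_{k<z,\ sk<k}\mu(k,z)C_k&\text{if } sz>z,\end{cases}
\end{equation}
where $\mu(k,z)$ is the coefficient of $\nu^{-1}$ in $p_{k,z}$; the mirror-image rule holds for $C_zC_s$. Note that $\mu(k,z)=0$ if $l(z)-l(k)$ is even, and $\mu(k,z)=1$ if $k<z$ and $l(z)-l(k)=1$, since then $P_{k,z}=1$.

Let $W=\{e,s\}*\{e,b\}$ be the infinite dihedral group. The element $b$ is in $\mathcal D$: we have $p_{e,b}=\nu^{-1}$ and $h_{b,b,b}=\nu+\nu^{-1}$, and $a(b)=1$ because $a\le l$ (Lemma~\ref{lem:trace}). What about $sbs$? By \eqref{mult}, $C_sC_b=C_{sb}$ and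
\[
C_sC_bC_s=C_{sbs}+C_s .
\]
The coefficient of $H_e$ on the left is $\nu^{-1}(1+\nu^{-2})$: we must take $\nu^{-1}$ from $C_b=H_b+\nu^{-1}$, and $C_s^2$ has $H_e$-coefficient $1+\nu^{-2}$. The term $C_s$ on the right contributes $\nu^{-1}$. So
\[
p_{e,sbs}=(\nu^{-1}+\nu^{-3})-\nu^{-1}=\nu^{-3},\qquad \Delta(sbs)=3 .
\]
The term $\nu^{-1}$ that would have given $\Delta(sbs)=1$ is removed by the correction $C_s$. That correction is present because $a(s)=1$ is not smaller than $l(b)=1$. Replace $\{e,b\}$ by $W_B=\{e,b,b',bb'\}$ of type $A_1\times A_1$, with $N=2$. Then the part of $C_sC_{w_B}C_s$ supported on $\{e,s\}$ is $\nu^{-2}C_s^2=\nu^{-2}(\nu+\nu^{-1})C_s$, whose coefficients are already in $\nu^{-1}\mathbb Z[\nu^{-1}]$. No correction is needed, and $p_{e,sw_Bs}=\nu^{-2}(1+\nu^{-2})$ gives $\Delta(sw_Bs)=2=N$. So the inequality $a(s)<N$ decides.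

It remains to see that $a(sbs)$ does not grow along with $\Delta(sbs)$. Multiplication never lowers $a$: if $C_{z'}$ has nonzero coefficient in $C_uC_z$ or $C_zC_u$, then $a(z')\ge a(z)$ (Lemma~\ref{lem:mono}). With $C_{bs}=C_bC_s$ and \eqref{mult},
\[
C_{bs}C_{sbs}=(\nu+\nu^{-1})(C_{bsbs}+C_{bs}),\qquad C_{bs}C_{sb}=(\nu+\nu^{-1})(C_{bsb}+C_b).
\]
The first product gives $a(sbs)\le a(bs)$ and the second gives $a(bs)\le a(b)=1$. Hence $a(sbs)\le1<3=\Delta(sbs)$ and $sbs\notin\mathcal D$.

This is not a counterexample: $b\in S$ is excluded, and $sb$ is not rigid at $b$, because it has the finite piece $s$ with $a(s)=a(b)$ in another place. But it shows what to look for. Section~\ref{sec:free} carries out the same computation for an arbitrary finite or affine Weyl group $W_1$ in place of $\{e,s\}$ and a longest element $w_B$ in place of $b$. What spoils distinguishedness is the inequality $a(sx)\ge N$, while what spoils rigidity is a \emph{finite piece} of $sx$ with $a$-value at least $N$. The element $p$ of \eqref{p} separates the two (Section~\ref{sec:p}),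 and Section~\ref{sec:proofs} puts the parts together.

\section{Tools: the trace and the $a$-function}\label{sec:tools}

In this section $(W,S)$ is any Coxeter group. We use two deep results.
\begin{itemize}
\item[(E)] Elias--Williamson \cite{EW}: for every Coxeter group, $P_{y,w}\in\mathbb N[q]$ and $h_{x,y,z}\in\mathbb N[\nu,\nu^{-1}]$. Hence $p_{y,w}\in\nu^{-1}\mathbb N[\nu^{-1}]$ for $y<w$.
\item[(P)] Lusztig \cite{L,Laff}: let $W$ be a finite or affine Weyl group. Then $a$ is constant on two-sided cells, the elements of $\mathcal D$ are involutions, and every left cell $\Gamma$ contains a unique $d\in\mathcal D$. For all $x\in\Gamma$, the coefficient of $\nu^{a(d)}$ in $h_{x^{-1},x,d}$ is nonzero (property P13 in \cite[Ch.~14--15]{L}).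
\end{itemize}
Here the left cells are the classes of the preorder generated by ``$C_{z'}$ has nonzero coefficient in $C_uC_z$ for some $u$''; for two-sided cells one allows multiplication on both sides.

We say that $C_z$ \emph{occurs} in $h\in\mathcal H$ if its coefficient in $h$ is nonzero. By (E), in a sum of products of elements $C_w$ with coefficients in $\mathbb N[\nu^{\pm1}]$ nothing cancels. This is used constantly. We also need the following consequence of \eqref{mult}:
\begin{equation}\label{eigen}
C_sh=(\nu+\nu^{-1})h\ \Longrightarrow\ sk<k\ \text{ for every } C_k \text{ occurring in } h .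
\end{equation}
Indeed, by \eqref{mult} only elements $C_k$ with $sk<k$ occur in $C_sh$, whatever $h$ is.

Let $\tau:\mathcal H\to\mathcal A$ be $\tau(\sum_w a_wH_w)=a_e$. This is a trace, and $\tau(H_xH_y)=\delta_{xy,e}$. Clearly $\tau(C_z)=p_{e,z}$.

\begin{lemma}\label{lem:trace}
\begin{enumerate}
\item[(a)] $\deg h_{x,y,z}\le\Delta(z)$ for all $x,y,z$. Hence $a(z)\le\Delta(z)\le l(z)$.
\item[(b)] For each $x\in W$ there is a unique $d_x\in W$ with $\deg h_{x,x^{-1},d_x}=\Delta(d_x)$. It lies in $\mathcal D$, and the leading coefficients of $h_{x,x^{-1},d_x}$ and of $p_{e,d_x}$ are $1$.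
\end{enumerate}
\end{lemma}

\begin{proof}
We compute $\tau(C_xC_y)$ in the two bases:
\[
\sum_z h_{x,y,z}\,p_{e,z}=\tau(C_xC_y)=\sum_w p_{w,x}\,p_{w^{-1},y}\in\delta_{xy,e}+\nu^{-1}\mathbb N[\nu^{-1}].
\]
By (E) the left side is a sum of terms with nonnegative coefficients. So each nonzero term has degree $\deg h_{x,y,z}-\Delta(z)\le0$. This is (a); the bound $\Delta\le l$ is clear from the definition. For $y=x^{-1}$ the constant terms of the $h_{x,x^{-1},z}p_{e,z}$ are nonnegative integers with sum $1$. So exactly one term, for $z=d_x$ say, has degree $0$, and its leading coefficient, a product of two positive integers, is $1$. Finally $a(d_x)\ge\deg h_{x,x^{-1},d_x}=\Delta(d_x)\ge a(d_x)$, so $d_x\in\mathcal D$.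
\end{proof}

\begin{lemma}\label{lem:mono}
We have $a(w)=a(w^{-1})$. If $C_{z'}$ occurs in $C_uC_z$ or in $C_zC_u$, then $a(z')\ge a(z)$. In particular $a(x.u.y)\ge a(u)$.
\end{lemma}

\begin{proof}
The anti-involution $H_w\mapsto H_{w^{-1}}$ of $\mathcal H$ maps $C_w$ to $C_{w^{-1}}$. It gives $h_{x,y,z}=h_{y^{-1},x^{-1},z^{-1}}$, hence $a(w)=a(w^{-1})$, and it exchanges the two cases of the second statement. So let $C_{z'}$ occur in $C_uC_z$.

\emph{Reduction to $u\in S$.} For a reduced word $u=r_1\cdots r_k$, repeated use of \eqref{mult} gives $C_{r_1}\cdots C_{r_k}\in C_u+\sum_{u'}\mathbb N[\nu^{\pm1}]C_{u'}$. By positivity $C_{z'}$ occurs in $C_{r_1}\cdots C_{r_k}C_z$. So there is a chain $z=z_k,z_{k-1},\dots,z_0=z'$ such that $C_{z_{j-1}}$ occurs in $C_{r_j}C_{z_j}$, and it suffices to treat one step.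

\emph{One step.} Let $C_{z'}$ occur in $C_sC_z$ with $z'\ne z$. Then $sz>z$, and $h_{s,z,z'}$ is a positive integer. Since $a(z)<\infty$, choose $x,y$ with $\deg h_{x,y,z}=a(z)$. If $sx<x$, then $C_sC_xC_y=(\nu+\nu^{-1})C_xC_y$, and \eqref{eigen} would give $sz<z$. So $sx>x$, and $C_sC_x=\sum_k\mu_kC_k$ with \emph{integers} $\mu_k\ge0$. The coefficient of $C_{z'}$ in $C_sC_xC_y$ is
\[
\sum_k\mu_k h_{k,y,z'}=\sum_g h_{x,y,g}h_{s,g,z'},
\]
and the right side is coefficientwise at least $h_{x,y,z}h_{s,z,z'}$. So some $h_{k,y,z'}$ has degree at least $a(z)$, whence $a(z')\ge a(z)$.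

The last claim follows because $C_{sw}$ occurs in $C_sC_w$ when $sw>w$, and likewise on the right.
\end{proof}

\begin{lemma}\label{lem:star}
If $w<ws$ and $R(w)\not\subset R(ws)$, then $a(w)=a(ws)$. The left-handed version also holds.
\end{lemma}

\begin{proof}
$C_{ws}$ occurs in $C_wC_s$, so $a(ws)\ge a(w)$. Choose $r\in R(w)\smallsetminus R(ws)$. By the mirror image of \eqref{mult}, $C_w$ occurs in $C_{ws}C_r$: indeed $wsr>ws$, $wr<w$ and $\mu(w,ws)=1$. So $a(w)\ge a(ws)$. The left-handed version follows by taking inverses.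
\end{proof}

In general it is not evident how $a$ depends on the ambient group. For elements of a finite or affine Weyl group that is a standard parabolic subgroup it does not; this is where (P) is used.

\begin{lemma}\label{lem:parabolic}
Let $W_I$ be a standard parabolic subgroup of $W$ that is a finite or affine Weyl group. For $z\in W_I$, with $d_z$ formed in $W_I$,
\[
a_{W}(z)=a_{W_I}(z)=\Delta(d_z).
\]
\end{lemma}

\begin{proof}
Apply (P) in $W_I$ to the left cell of $z^{-1}$: it contains some $d\in\mathcal D(W_I)$ such that the coefficient of $\nu^{a_{W_I}(d)}$ in $h_{z,z^{-1},d}$ is nonzero. Hence $\deg h_{z,z^{-1},d}=a_{W_I}(d)=\Delta(d)$, and $d=d_z$ by Lemma~\ref{lem:trace}(b). Since $a_{W_I}$ is constant on two-sided cells, $\Delta(d_z)=a_{W_I}(d_z)=a_{W_I}(z^{-1})=a_{W_I}(z)$.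

The elements $C_w$ $(w\in W_I)$, their products, and $\Delta$ on $W_I$ are the same whether formed in $W_I$ or in $W$. So $a_W(z)\ge a_{W_I}(z)$. Moreover $C_{d_z}$ occurs in $C_zC_{z^{-1}}$, and therefore $a_W(z)\le a_W(d_z)\le\Delta(d_z)=a_{W_I}(z)$ by Lemmas~\ref{lem:mono} and~\ref{lem:trace}(a).
\end{proof}

\section{Conjugates of a longest element in a free product}\label{sec:free}

Throughout this section $W_1$ is a finite or affine Weyl group, $W_B$ is a finite Coxeter group with longest element $w_B$ of length $N\ge2$, and $W=W_1*W_B$. Let $\widehat W$ be a Coxeter group having $W$ as a standard parabolic subgroup; the main case is $\widehat W=W$. We write $a$ for $a_{\widehat W}$, and $\mathcal D$ is formed in $\widehat W$. On $W_1$ the function $a$ agrees with $a_{W_1}$ by Lemma~\ref{lem:parabolic}. The elements $C_w$ $(w\in W)$, their products, and $\Delta$ on $W$ do not depend on $\widehat W$.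

As a group, $W$ is the free product of $W_1$ and $W_B$. So every element of $W$ is uniquely an alternating product of nontrivial elements of $W_1$ and $W_B$, its normal form. Divide a reduced word of the element into maximal blocks of letters from one factor. Each block is a reduced word, so it does not represent $e$, and hence the blocks represent the factors of the normal form. It follows that lengths add along the normal form and, for instance, that
\begin{equation}\label{words}
\text{every reduced word of } xw_B\ (x\in W_1) \text{ is a reduced word of } x \text{ followed by one of } w_B .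
\end{equation}

\subsection{Products with the longest element}

Since $P_{\beta,w_B}=1$ for $\beta\in W_B$,
\[
C_B:=C_{w_B}=\sum_{\beta\in W_B}\nu^{l(\beta)-N}H_\beta .
\]
For $t\in B$ we have $C_BC_t=(\nu+\nu^{-1})C_B$ and $C_t=H_t+\nu^{-1}$, so $C_BH_t=\nu C_B$. Hence $C_BH_\beta=\nu^{l(\beta)}C_B$ for $\beta\in W_B$, and
\[
C_B^2=\pi_BC_B,\qquad \pi_B=\sum_{\beta\in W_B}\nu^{2l(\beta)-N}=\nu^N+\text{lower terms}.
\]
So $N\le a(w_B)\le\Delta(w_B)=l(w_B)=N$, that is,
\begin{equation}\label{wB}
a(w_B)=\Delta(w_B)=N,\qquad w_B\in\mathcal D .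
\end{equation}

To find $C_{xw_Bx^{-1}}$ we start from $C_xC_BC_{x^{-1}}$ and remove what violates the degree condition in \eqref{unique}, as we did with $C_s$ in Section~\ref{sec:toy}. The corrections must be bar-invariant. For $f=\sum f_i\nu^i\in\mathcal A$ put
\[
f^\sharp=f_0+\sum_{i>0}f_i(\nu^i+\nu^{-i}),
\]
the unique bar-invariant element with $f^\sharp-f\in\nu^{-1}\mathbb Z[\nu^{-1}]$. If $\deg f<0$, then $f^\sharp=0$. If $\deg f\ge0$, then $f^\sharp$ has the same degree and leading coefficient as $f$. If $f$ has coefficients in $\mathbb N$, so does $f^\sharp$.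

\begin{lemma}\label{lem:products}
Let $x,z,g\in W_1$.
\begin{enumerate}
\item[(1)] $\tau(C_Bh)=\nu^{-N}\tau(h)$ for $h$ in the Hecke algebra of $W_1$.
\item[(2)] $C_xC_BC_z=C_{xw_Bz}+\sum_{k\in W_1}(\nu^{-N}h_{x,z,k})^\sharp C_k$. In particular $C_xC_B=C_{xw_B}$ and $C_BC_z=C_{w_Bz}$.
\item[(3)] If $g\ne e$, then $C_BC_gC_B=C_{w_Bgw_B}+r_gC_B$ with $r_g=(\pi_Bp_{e,g})^\sharp$.
\item[(4)] If $g\ne e$, then $C_{w_Bgw_B}C_z=C_{w_Bgw_Bz}+\sum_{k\in W_1}(\nu^{-N}h_{g,z,k})^\sharp C_{w_Bk}$.
\end{enumerate}
\end{lemma}

\begin{proof}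
(1) For $\beta\in W_B$ and $w\in W_1$, $\tau(H_\beta H_w)=\delta_{\beta w,e}$ is nonzero only for $\beta=w=e$, and the coefficient of $H_e$ in $C_B$ is $\nu^{-N}$.

In (2)--(4) move all terms except the first one on the right to the left side. The result is bar-invariant. By \eqref{unique} it suffices to show that its $H$-coefficient at the index of that first term is $1$ and that all its other $H$-coefficients lie in $\nu^{-1}\mathbb Z[\nu^{-1}]$. We call coefficients in $\nu^{-1}\mathbb Z[\nu^{-1}]$ \emph{small}. Recall that every $C_k$ has $H$-coefficients in $\mathbb Z[\nu^{-1}]$, so a small multiple of $C_k$ has small coefficients. The multiples of $C_k$, of $C_B$ and of $C_{w_Bk}$ that appear below are supported on $W_1$, $W_B$ and $W_BW_1$, respectively, so they do not involve the index of the first term.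

(2) Separating $\beta=e$ in $C_B$,
\[
C_xC_BC_z=\sum_{u,u'\in W_1}\ \sum_{\beta\ne e}p_{u,x}\,\nu^{l(\beta)-N}\,p_{u',z}\,H_{u\beta u'}+\nu^{-N}\sum_k h_{x,z,k}C_k .
\]
The products $u\beta u'$ with $\beta\ne e$ are reduced and distinct. In the first sum only $H_{xw_Bz}$ has a coefficient that is not small, namely $1$. Subtracting $\sum_k(\nu^{-N}h_{x,z,k})^\sharp C_k$ turns the second sum into a combination of the $C_k$ with small coefficients. If $z=e$, then $h_{x,e,k}=\delta_{x,k}$ and $(\nu^{-N})^\sharp=0$ because $N>0$; likewise if $x=e$.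

(3) Separating $w=e$ in $C_g=\sum_wp_{w,g}H_w$,
\[
C_BC_gC_B=p_{e,g}\pi_BC_B+\sum_{w\ne e}\ \sum_{\beta,\beta'\in W_B}p_{w,g}\,\nu^{l(\beta)+l(\beta')-2N}H_{\beta w\beta'} .
\]
The products $\beta w\beta'$ with $w\ne e$ are reduced and distinct. Only $\beta=\beta'=w_B$, $w=g$ gives a coefficient that is not small, namely $1$. Subtracting $r_gC_B$ leaves $(p_{e,g}\pi_B-r_g)C_B$ from the first term, and $p_{e,g}\pi_B-r_g$ is small.

(4) By (3) and (2) the left side is $C_BC_gC_BC_z-r_gC_{w_Bz}$. Write the second $C_B$ as $\nu^{-N}H_e+(C_B-\nu^{-N}H_e)$. The first part contributes $\nu^{-N}C_BC_gC_z=\nu^{-N}\sum_kh_{g,z,k}C_{w_Bk}$. The second part contributes, after separating $w=e$ in $C_g$,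
\[
\sum_{\beta\in W_B}\ \sum_{w\ne e}\ \sum_{\beta'\ne e}\ \sum_{u'\in W_1}p_{w,g}\,\nu^{l(\beta)+l(\beta')-2N}\,p_{u',z}\,H_{\beta w\beta'u'}\;+\;p_{e,g}(\pi_B-\nu^{-N})C_{w_Bz} .
\]
The products $\beta w\beta'u'$ with $w,\beta'\ne e$ are reduced and distinct. In the sum only $H_{w_Bgw_Bz}$ has a coefficient that is not small, namely $1$. The multiples of $C_{w_Bz}$, apart from the first part, add up to $(p_{e,g}\pi_B-r_g)-p_{e,g}\nu^{-N}$, which is small. Subtracting $\sum_k(\nu^{-N}h_{g,z,k})^\sharp C_{w_Bk}$ makes the first part small as well.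
\end{proof}

\subsection{The threshold}

\begin{proposition}\label{prop:threshold}
Let $x\in W_1$ and $y=xw_Bx^{-1}$.
\begin{enumerate}
\item[(i)] If $a(x)<N$, then $a(y)=\Delta(y)=N$, so $y\in\mathcal D$.
\item[(ii)] If $a(x)\ge N$, then $\Delta(y)>N$.
\item[(iii)] If $a(x)=N$, then $a(y)=N<\Delta(y)$, so $y\notin\mathcal D$.
\end{enumerate}
\end{proposition}

\begin{proof}[Proof of (i) and (ii)]
Put $m=a(x)$ and $d=d_x$, formed in $W_1$; then $\Delta(d)=m$ by Lemma~\ref{lem:parabolic}. Put $c_g=(\nu^{-N}h_{x,x^{-1},g})^\sharp$ for $g\in W_1$. By Lemma~\ref{lem:products}(2),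
\begin{equation}\label{Cy}
C_y=C_xC_BC_{x^{-1}}-\sum_gc_gC_g .
\end{equation}
We apply $\tau$. Since $\tau(C_xC_BC_{x^{-1}})=\tau(C_BC_{x^{-1}}C_x)$, Lemma~\ref{lem:products}(1) gives
\[
p_{e,y}=\nu^{-N}\tau(C_{x^{-1}}C_x)-\sum_gc_g\,p_{e,g},\qquad \tau(C_{x^{-1}}C_x)\in1+\nu^{-1}\mathbb N[\nu^{-1}].
\]
If $c_g\ne0$, then $c_g$ has the degree and leading coefficient of $\nu^{-N}h_{x,x^{-1},g}$, so
\[
\deg(c_g\,p_{e,g})=\deg h_{x,x^{-1},g}-N-\Delta(g)\le-N .
\]
By Lemma~\ref{lem:trace}(b) equality holds only for $g=d$, and then the leading coefficient is $1$. Furthermore $c_d\ne0$ if and only if $\deg h_{x,x^{-1},d}=\Delta(d)=m$ is at least $N$. So $\deg p_{e,y}\le-N$, and the coefficient of $\nu^{-N}$ in $p_{e,y}$ is $1$ if $m<N$ and $1-1=0$ if $m\ge N$. Thus $\Delta(y)=N$ in the first case and $\Delta(y)>N$ in the second. In all cases $a(y)\ge a(w_B)=N$ by Lemma~\ref{lem:mono}, because $y=x.w_B.x^{-1}$. If $m<N$ this gives $N\le a(y)\le\Delta(y)=N$.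
\end{proof}

For (iii) the inequality $\Delta(y)>N$ is not enough, because $a(y)$ might have grown to $\Delta(y)$ too. We must bound $a(y)$ from above. As in Section~\ref{sec:toy}, we go back from $y$ to $w_B$ by multiplications: $C_{w_Bx^{-1}}$ will occur in $C_{w_Bx^{-1}}C_y$, and $C_{w_B}$ in $C_{w_Bx^{-1}}C_{xw_B}$. In the first product we know only a difference of two unwieldy sums. The point is that, in top degree, the unwieldy parts are the two bracketings of one triple product. They cancel, and what remains is positive because of $d_{x^{-1}}$.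

\begin{proof}[Proof of (iii)]
Let $a(x)=N$. Then $a(x^{-1})=N$, and $x\ne e$ because $a(e)\le l(e)=0$. All elements $g,g',k$ below are in $W_1$. For $f\in\mathcal A$ let $[\nu^i]f$ denote the coefficient of $\nu^i$.

\emph{First product.} By \eqref{Cy} and Lemma~\ref{lem:products}(2),
\[
C_{w_Bx^{-1}}C_y=C_BC_{x^{-1}}C_y=\sum_{g'}h_{x^{-1},x,g'}\,C_BC_{g'}C_B\,C_{x^{-1}}-\sum_{g,k}c_g\,h_{x^{-1},g,k}\,C_{w_Bk} .
\]
Only $g'\ne e$ contribute to the first sum: choose $s$ with $sx^{-1}<x^{-1}$; then $C_sC_{x^{-1}}C_x=(\nu+\nu^{-1})C_{x^{-1}}C_x$, and \eqref{eigen} gives $sg'<g'$. By Lemma~\ref{lem:products}(3),(4), and since $w_Bg'w_Bx^{-1}\ne w_Bx^{-1}$ for $g'\neq e$, the coefficient of $C_{w_Bx^{-1}}$ is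
\begin{equation}\label{star}
\sum_{g'}h_{x^{-1},x,g'}\Bigl(r_{g'}+(\nu^{-N}h_{g',x^{-1},x^{-1}})^\sharp\Bigr)-\sum_gc_g\,h_{x^{-1},g,x^{-1}} .
\end{equation}

\emph{Degree bounds.} Since $a(x^{-1})=N$, all $h_{\cdot,\cdot,x^{-1}}$ formed in $W_1$ have degree at most $N$. If $h_{g',x^{-1},x^{-1}}\ne0$ or $h_{x^{-1},g',x^{-1}}\ne0$, then $a(g')\le a(x^{-1})=N$ by Lemma~\ref{lem:mono}, so all $h_{\cdot,\cdot,g'}$ have degree at most $N$. Hence $(\nu^{-N}h_{g',x^{-1},x^{-1}})^\sharp$ is the constant $[\nu^N]h_{g',x^{-1},x^{-1}}$. Likewise $c_g$ is the constant $[\nu^N]h_{x,x^{-1},g}$ whenever $h_{x^{-1},g,x^{-1}}\ne0$. This is where $a(x)=N$, and not just $a(x)\ge N$, is used.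

\emph{The coefficient of $\nu^N$ in \eqref{star}} is therefore $\mathrm{I}+\mathrm{II}-\mathrm{III}$ with
\begin{align*}
\mathrm{I}&=\sum_{g'}[\nu^N]\bigl(h_{x^{-1},x,g'}\,r_{g'}\bigr),\\
\mathrm{II}&=\sum_{g'}[\nu^N]h_{x^{-1},x,g'}\cdot[\nu^N]h_{g',x^{-1},x^{-1}},\\
\mathrm{III}&=\sum_g[\nu^N]h_{x,x^{-1},g}\cdot[\nu^N]h_{x^{-1},g,x^{-1}} .
\end{align*}
By the degree bounds, $\mathrm{II}$ and $\mathrm{III}$ are the coefficients of $\nu^{2N}$ in
\[
\sum_{g'}h_{x^{-1},x,g'}\,h_{g',x^{-1},x^{-1}}\qquad\text{and}\qquad\sum_gh_{x,x^{-1},g}\,h_{x^{-1},g,x^{-1}} .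
\]
Both sums are the coefficient of $C_{x^{-1}}$ in $C_{x^{-1}}C_xC_{x^{-1}}$, computed with the two bracketings. So $\mathrm{II}=\mathrm{III}$.

\emph{$\mathrm{I}$ is positive.} All terms of $\mathrm I$ are nonnegative. Take $g'=d_{x^{-1}}$, formed in $W_1$, so $\Delta(g')=a(x^{-1})=N$ by Lemma~\ref{lem:parabolic}. By Lemma~\ref{lem:trace}(b), $h_{x^{-1},x,g'}$ has leading term $\nu^N$ and $p_{e,g'}$ has leading term $\nu^{-N}$. So $\pi_Bp_{e,g'}$ has leading term $1$, whence $r_{g'}=1$, and this $g'$ contributes $1$. So $\mathrm I\ge1$, and $C_{w_Bx^{-1}}$ occurs in $C_{w_Bx^{-1}}C_y$. By Lemma~\ref{lem:mono}, $a(y)\le a(w_Bx^{-1})$.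

\emph{Second product.} By Lemma~\ref{lem:products}(2),(3), $C_{w_Bx^{-1}}C_{xw_B}=\sum_{g'}h_{x^{-1},x,g'}C_BC_{g'}C_B$ contains $C_B$ with coefficient $\sum_{g'}h_{x^{-1},x,g'}r_{g'}$, which is nonzero because $\mathrm I\ge1$. So $a(w_Bx^{-1})\le a(w_B)=N$ by Lemma~\ref{lem:mono}.

Together, $a(y)\le N$. As $a(y)\ge a(w_B)=N$, we get $a(y)=N$, and $\Delta(y)>N$ by (ii).
\end{proof}

\begin{remark}
The proposition shows what (R3) is for. Let $W_1=\mathfrak S_3$ with simple reflections $t_1,t_2$ and longest element $w_0$, and let $W_B$ be dihedral of order $6$, so $N=3$. With $x=t_1t_2$ and $s=t_2$ we have $sx=w_0$. Here $a(x)=a(t_1)=1<N$ by Lemma~\ref{lem:star}, while $a(w_0)=l(w_0)=3=N$ by the computation leading to \eqref{wB}. So $xw_Bx^{-1}\in\mathcal D$, but $sxw_Bx^{-1}s\notin\mathcal D$. There is no conflict with the conjecture: the factorization $sxw_B=e.w_0.w_B$ with $a(w_0)=N$ violates (R3). If $W_1$ is finite and $a(sx)\ge N$, then (R3) is always violated in this way, since $sx$ is its own finite piece. So we turn to affine groups.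
\end{remark}

\section{An affine permutation that exceeds its finite pieces}\label{sec:p}

In this section $W_1$ is of type $\widetilde A_8$ and $p$ is the element \eqref{p}. By Lemma~\ref{lem:parabolic} we may write $a$ for $a_{W_1}$ and use the same letter in finite standard parabolic subgroups.

\begin{proposition}\label{prop:p}
$a(p)\ge18$, while $a(u)\le16$ for every $u\in\mathcal Z(p)$.
\end{proposition}

The idea is this. The $a$-value is preserved by the moves of Lemma~\ref{lem:star}, but the set of finite pieces is not. A chain of such moves leads from $p$ to an element $r$ in which a finite piece with $a$-value at least $18$ is visible. In $p$ itself there is no such piece.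

\subsection{Facts about permutations}

We use the following facts from \cite[\S8.3]{BB}. An inversion of $w\in W_1$ is a pair of positions $i<j$ with $w(i)>w(j)$, and $l(w)$ is the number of inversions modulo simultaneous translation by $9$. Right multiplication by $s_i$ swaps the entries in positions $i,i+1$ (and their translates), left multiplication by $s_j$ swaps the values $j,j+1$ (and their translates), and $s_i\in R(w)$ if and only if $w(i)>w(i+1)$. Moreover
\begin{equation}\label{inv}
l(wz)=l(w)+l(z)\ \Longrightarrow\ \text{every inversion of } z \text{ is an inversion of } wz .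
\end{equation}
To see \eqref{inv}, use induction on $l(w)$ to reduce to $w=s_j$ with $l(s_jz)>l(z)$. Passing from $z$ to $s_jz$ changes the relative order of values only for the pairs of positions $z^{-1}(j)+9n$, $z^{-1}(j+1)+9n$. So exactly one class of inversions is added or removed; since the length increases, it is added.

For $c\in\mathbb Z$ the subgroup generated by $S_1\smallsetminus\{s_c\}$ (index modulo $9$) is the symmetric group on $\{c+1,\dots,c+9\}$, acting periodically. For $u\in\mathfrak S_n$ let $d_k(u)$ be the largest size of a union of $k$ decreasing subsequences, $d_0=0$, and $\lambda_k=d_k-d_{k-1}$. Then $\lambda=(\lambda_1,\lambda_2,\dots)$ is a partition of $n$ (Greene), and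
\begin{equation}\label{greene}
a(u)=\sum_k\binom{\lambda_k}2 .
\end{equation}
Indeed, by Kazhdan--Lusztig and Greene the two-sided cells of $\mathfrak S_n$ are the sets of elements with given $\lambda$, and $a$ is constant on them. The longest element of the parabolic subgroup $\mathfrak S_{\lambda_1}\times\mathfrak S_{\lambda_2}\times\cdots$ has invariant $\lambda$, and its $a$-value is its length $\sum_k\binom{\lambda_k}2$, by the computation leading to \eqref{wB}.

\subsection{The lower bound}

For $w\in W_1$, Lemma~\ref{lem:star} gives two kinds of moves that preserve $a$.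
\begin{itemize}
\item \emph{Right move at positions $i,i+1$:} if $w(i)<w(i+1)$ and one of $w(i-1)$, $w(i+2)$, the \emph{witness}, lies strictly between them, then $a(w)=a(ws_i)$. Indeed $w<ws_i$, and $s_{i-1}$ (respectively $s_{i+1}$) is in $R(w)$ but not in $R(ws_i)$.
\item \emph{Left move at values $j,j+1$:} the same for $w^{-1}$. If $w^{-1}(j)<w^{-1}(j+1)$ and $w^{-1}(j-1)$ or $w^{-1}(j+2)$ lies strictly between them, then $a(w)=a(s_jw)$.
\end{itemize}
Starting from $p$ we apply the following ten moves. The first two are left moves, and ``$4$ at $9$'' means that the value $4$ stands in position $9$. All others are right moves, with the entries involved. The sixth move is read backward: it leads from the new element to the old one.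
\begin{center}
\renewcommand{\arraystretch}{1.15}
\begin{tabular}{l|l|l}
move & witness & result\\ \hline
start & & $[10,9,3,-3,-4,11,8,7,4]=p$\\
left, $4$ at $9$, $5$ at $14$ & $6$ at $13$ & $[10,9,3,-3,-5,11,8,7,5]$\\
left, $3$ at $3$, $4$ at $14$ & $5$ at $9$ & $[10,9,4,-3,-6,11,8,7,5]$\\
right, positions $9,10$: $(5,19)$ & $18$ in position $11$ & $[-4,9,4,-3,-6,11,8,7,19]$\\
right, positions $1,2$: $(-4,9)$ & $4$ & $[9,-4,4,-3,-6,11,8,7,19]$\\
right, positions $2,3$: $(-4,4)$ & $-3$ & $[9,4,-4,-3,-6,11,8,7,19]$\\
right, positions $4,5$, backward: $(-6,-3)$ & $-4$ & $[9,4,-4,-6,-3,11,8,7,19]$\\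
right, positions $5,6$: $(-3,11)$ & $8$ & $[9,4,-4,-6,11,-3,8,7,19]$\\
right, positions $4,5$: $(-6,11)$ & $-3$ & $[9,4,-4,11,-6,-3,8,7,19]$\\
right, positions $3,4$: $(-4,11)$ & $4$ & $[9,4,11,-4,-6,-3,8,7,19]$\\
right, positions $2,3$: $(4,11)$ & $9$ & $[9,11,4,-4,-6,-3,8,7,19]=:r$
\end{tabular}
\end{center}
So $a(p)=a(r)$. In positions $0,\dots,8$ the element $r$ reads
\[
10,\ 9,\ 11,\ 4,\ -4,\ -6,\ -3,\ 8,\ 7 .
\]
Move $-4$, and then $-6$, to the left past $4,11,9,10$. Each of these eight adjacent swaps removes an inversion. So $r=r'.y$, where $r'$ reads $-4,-6,10,9,11,4,-3,8,7$ in positions $0,\dots,8$. Since $r'(i+9)=r'(i)+9$, it reads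
\[
10,\ 9,\ 11,\ 4,\ -3,\ 8,\ 7,\ 5,\ 3\qquad\text{in positions } 2,\dots,10 .
\]
Sorting these nine entries, we get $r'=x.u$, where $u$ is in the symmetric group on $\{2,\dots,10\}$, generated by $S_1\smallsetminus\{s_1\}$, and $x$ is increasing on $\{2,\dots,10\}$, that is, $x$ is the minimal representative of the coset of $r'$. The word of $u$ (with entries replaced by their ranks) is
\[
8\ 7\ 9\ 3\ 1\ 6\ 5\ 4\ 2 .
\]
It contains the decreasing subsequence $8,7,6,5,4,2$, and the remaining entries $9,3,1$ are also decreasing. So $\lambda_1\ge6$ and $\lambda_1+\lambda_2=9$. The numbers $\binom k2+\binom{9-k}2$ for $k=6,7,8,9$ are $18,22,28,36$, so $a(u)\ge18$ by \eqref{greene}. As $r=x.u.y$, Lemma~\ref{lem:mono} gives $a(p)=a(r)\ge a(u)\ge18$.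

\subsection{Decreasing sets of $p$}

Which partitions must we exclude for the finite pieces of $p$? Among partitions of $9$, the values of $\sum\binom{\lambda_k}2$ with $\lambda_1\le5$, or with $\lambda_1=6$ and $\lambda_2\le2$, are at most $16$ (this is computed in Section~\ref{sec:upper}). So we must show that $\lambda_1\le6$ and that $\lambda=(6,3)$ does not occur. This requires a study of the decreasing sequences in $p$.

For $i,j\in\mathbb Z$ write $i\prec j$ if $i<j$ and $p(i)<p(j)$. Call $Q\subset\mathbb Z$ \emph{decreasing} if no two of its elements are $\prec$-related. We identify $i$ with the point $(i,p(i))$ of the plane; translation by $9$ adds $(9,9)$ and preserves $\prec$. Distinct congruent elements are $\prec$-comparable, so a decreasing set has at most one element in each residue class modulo $9$. We name the residue classes by their points with $1\le i\le9$: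
\[
A:\ (1,10),(2,9);\quad f:\ (3,3);\quad A':\ (4,-3),(5,-4);\quad g':\ (6,11);\quad \mathsf B:\ (7,8),(8,7);\quad g:\ (9,4).
\]
For points in different classes, $(i,p(i))$ and $(j+9n,\,p(j)+9n)$ are $\prec$-incomparable if and only if the differences $j-i+9n$ and $p(j)-p(i)+9n$ have opposite signs, that is, $-9n$ lies strictly between $j-i$ and $p(j)-p(i)$. The relevant pairs $(j-i,\,p(j)-p(i))$ are as follows.
\begin{itemize}
\item $A$--$g'$: $(5,1),(4,2)$; \ $A'$--$g$: $(5,7),(4,8)$; \ $f$--$\mathsf B$: $(4,5),(5,4)$; \ $f$--$g$: $(6,1)$; \ $f$--$g'$: $(3,8)$. No multiple of $9$ lies strictly between the two numbers, so elements of these classes are \emph{never} incomparable.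
\item $A$--$\mathsf B$: $(6,-2),(7,-3),(5,-1),(6,-2)$. The only multiple of $9$ in between is $0$: incomparable only for $n=0$.
\item $A'$--$\mathsf B$: $(3,11),(4,10),(2,12),(3,11)$. The only multiple of $9$ in between is $9$: incomparable only for $n=-1$.
\end{itemize}

\begin{lemma}\label{lem:six}
A decreasing set has at most six elements. Every decreasing set with six elements is a translate by a multiple of $9$ of
\[
D=\{1,2,7,8,13,14\}\qquad(\text{values } 10,9,8,7,6,5).
\]
\end{lemma}

\begin{proof}
Let $Q$ be decreasing. If $Q$ meets $f$, it avoids the four classes in $\mathsf B,g,g'$, so $|Q|\le5$. If $Q$ meets $g$ but not $f$, it avoids $A'$: if it also misses $g'$, it lies in the classes of $A,\mathsf B,g$ and $|Q|\le5$; if it meets $g'$, it avoids $A$ too and $|Q|\le4$. If $Q$ meets $g'$ but neither $f$ nor $g$, it avoids $A$ and lies in the classes of $A',\mathsf B,g'$, so $|Q|\le5$. Otherwise $Q$ lies in the six classes of $A,A',\mathsf B$, so $|Q|\le6$.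

If $|Q|=6$, then $Q$ has one element in each of these six classes, and after translation $7\in Q$. The $A$--$\mathsf B$ condition forces the elements of $Q$ in the classes $A$ to be $1,2$, and then the element in the class of $8$ to be $8$. The $A'$--$\mathsf B$ condition forces the elements in the classes $A'$ to be $4+9=13$ and $5+9=14$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.24]
\draw[->,gray] (-5,0)--(20,0);
\draw[->,gray] (0,-7)--(0,21);
\node[gray,below] at (20,0) {\small $i$};
\node[gray,left] at (0,21) {\small $p(i)$};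
\draw[dashed] (3,3)--(9,4)--(13,6);
\draw[dashed] (1,10)--(6,11)--(12,12);
\fill (1,10) circle (0.32);
\fill (2,9) circle (0.32);
\fill (7,8) circle (0.32);
\fill (8,7) circle (0.32);
\fill (13,6) circle (0.32);
\fill (14,5) circle (0.32);
\node[above] at (1,10.1) {\small $1$};
\node[below] at (2,8.9) {\small $2$};
\node[above] at (7,8.1) {\small $7$};
\node[below] at (8,6.9) {\small $8$};
\node[above] at (13,6.1) {\small $13$};
\node[below] at (14.3,4.9) {\small $14$};
\draw[fill=white] (3,3) circle (0.35);
\draw[fill=white] (12,12) circle (0.35);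
\draw[fill=white] (0,-5) circle (0.35);
\draw[fill=white] (9,4) circle (0.35);
\draw[fill=white] (18,13) circle (0.35);
\draw[fill=white] (-3,2) circle (0.35);
\draw[fill=white] (6,11) circle (0.35);
\draw[fill=white] (15,20) circle (0.35);
\node[below] at (3,2.8) {\small $f$};
\node[above] at (12,12.2) {\small $f$};
\node[right] at (0.3,-5) {\small $g$};
\node[below] at (9,3.8) {\small $g$};
\node[above] at (18,13.2) {\small $g$};
\node[above] at (-3,2.2) {\small $g'$};
\node[above] at (6,11.2) {\small $g'$};
\node[right] at (15.3,20) {\small $g'$};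
\end{tikzpicture}
\caption{Points $(i,p(i))$ of the affine permutation $p$: the decreasing set $D=\{1,2,7,8,13,14\}$ (black) and some points of the remaining residue classes $f,g,g'$ modulo $9$ (white; translation adds $(9,9)$). Two points are $\prec$-related if one lies strictly below and to the left of the other. However one point is chosen from each of $f,g,g'$, a chain of three arises; the dashed lines show two such chains.}
\label{fig}
\end{figure}

\begin{lemma}\label{lem:chain}
Let $E\supset D$ contain exactly one element of each residue class modulo $9$. Then $E$ contains a chain $i\prec j\prec k$.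
\end{lemma}

\begin{proof}
(See Figure~\ref{fig}.) Let the elements of $E\smallsetminus D$ be the points $f=(3+9\alpha,3+9\alpha)$, $g'=(6+9\beta,11+9\beta)$ and $g=(9+9\gamma,4+9\gamma)$.

\emph{Case $\alpha\le0$.} Then $f$ lies below and to the left of the points $(7,8)$ and $(13,6)$, so $f\prec7$ and $f\prec13$.
If $\gamma\ge1$, then $13\prec g$, and $f\prec13\prec g$.
If $\gamma=0$, then $g=(9,4)$, and $f\prec g\prec13$.
If $\gamma\le-1$, then $g\prec7$; as $f\prec7$ and $f,g$ are comparable, $f,g,7$ form a chain.

\emph{Case $\alpha\ge1$.} Then $f$ lies above and to the right of the points $(1,10)$ and $(7,8)$, so $1\prec f$ and $7\prec f$.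
If $\beta\le-1$, then $g'\prec1$, and $g'\prec1\prec f$.
If $\beta=0$, then $g'=(6,11)$, and $1\prec g'\prec f$.
If $\beta\ge1$, then $7\prec g'$; as $7\prec f$ and $f,g'$ are comparable, $7,f,g'$ form a chain.
\end{proof}

\subsection{The upper bound}\label{sec:upper}

Let $p=x.u.y$ with $u\in W_I$, $W_I$ finite. Then $I\ne S_1$; choose $c$ with $s_c\notin I$, so that $u$ permutes $V=\{c+1,\dots,c+9\}$.

\emph{Decreasing subsequences of $u$ become decreasing sets of $p$.} Let $i<j$ in $V$ with $u(i)>u(j)$. Then $y^{-1}(i)<y^{-1}(j)$. Otherwise $(y^{-1}(j),y^{-1}(i))$ is an inversion of $y$, since $y$ takes there the values $j>i$; but it is not an inversion of $uy$, which takes there the values $u(j)<u(i)$. This contradicts \eqref{inv}, because $l(uy)=l(u)+l(y)$. So $(y^{-1}(i),y^{-1}(j))$ is an inversion of $uy$, and by \eqref{inv} also of $p=x.(uy)$. Hence $y^{-1}$ maps the set of positions of a decreasing subsequence of $u$ in $V$ to a decreasing set for $p$.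

Let $\lambda$ be the partition of $u$. By Lemma~\ref{lem:six}, $\lambda_1\le6$. Recall that $\sum_k\binom{\lambda_k}2=\frac12\bigl(\sum_k\lambda_k^2-9\bigr)$, and that moving a unit from a smaller (or equal) part to a larger one increases the sum of squares.
\begin{itemize}
\item If $\lambda_1\le5$, then $a(u)\le\frac12(25+16-9)=16$.
\item If $\lambda_1=6$ and $\lambda_2\le2$, then $a(u)\le\frac12(36+4+1-9)=16$.
\item The case $\lambda_1=6$, $\lambda_2=3$ does not occur. Suppose it did. The set $E=y^{-1}(V)$ has one element in each residue class modulo $9$. Since $d_1(u)=6$, it contains a decreasing set of six elements, so after translation $E\supset D$ by Lemma~\ref{lem:six}. Since $d_2(u)=9$, $E$ is a union of two decreasing sets. Then among any three elements of $E$ two lie in the same decreasing set, so $E$ contains no chain of three elements. This contradicts Lemma~\ref{lem:chain}.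
\end{itemize}
So $a(u)\le16$ by \eqref{greene}, and Proposition~\ref{prop:p} is proved.\qed

\section{From a large element to a counterexample}\label{sec:proofs}

The following proposition needs nothing about $p$ except that its $a$-value exceeds those of its finite pieces.

\begin{proposition}\label{prop:engine}
Let $W_1$ be a finite or affine Weyl group with generators $S_1$, and let $p\in W_1$ satisfy $a(p)>a(u)$ for all $u\in\mathcal Z(p)$ (all formed in $W_1$). Put $N=a(p)$. Then $N\ge2$. Let $W_B$ be dihedral of order $2N$, $W=W_1*W_B$, and let $\widehat W$ be a Coxeter group having $W$ as a standard parabolic subgroup. Then there are $x\in W_1$, $s\in S_1$ such that in $\widehat W$, with $v_1=w_B\in\mathcal D_f^\bullet$: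
\[
v=x.v_1.x^{-1}\in\mathcal D,\quad a(v)=a(v_1)=N,\quad v'=s.v.s\ \text{is reduced},\quad sxv_1\ \text{is rigid at } v_1,\quad v'\notin\mathcal D .
\]
\end{proposition}

\begin{proof}
We have $p\ne e$, since $e\in\mathcal Z(e)$. So $\mathcal Z(p)$ contains a simple reflection $t$, and $a(t)\ge1$ because $h_{t,t,t}=\nu+\nu^{-1}$. Hence $N\ge2$. From now on write $a=a_{\widehat W}$; by Lemma~\ref{lem:parabolic} it agrees with $a_{W_1}$ on $W_1$ and with $a_{W_I}$ on the finite standard parabolic subgroups $W_I$ of $W_1$.

\emph{Choice of $x$ and $s$.} Proposition~\ref{prop:threshold}(iii) needs an element whose $a$-value is exactly $N$; this is why $N$ was taken to be the full value $a(p)$. Let $p=s_{i_k}\cdots s_{i_1}$ be a reduced word and $x_j=s_{i_j}\cdots s_{i_1}$. By Lemma~\ref{lem:mono},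
\[
0=a(x_0)\le a(x_1)\le\cdots\le a(x_k)=N .
\]
Let $j$ be minimal with $a(x_j)=N$; then $j\ge1$. Put $x=x_{j-1}$, $s=s_{i_j}$, $v_1=w_B$, $v=xw_Bx^{-1}$ and $v'=svs=x_jw_Bx_j^{-1}$. These products are reduced, because lengths add along normal forms.

\emph{The involutions.} By \eqref{wB}, $w_B\in\mathcal D$ and $a(w_B)=N$; since $W_B$ is finite and $l(w_B)=N\ge2$, $w_B\in\mathcal D_f^\bullet$. As $a(x)<N$, Proposition~\ref{prop:threshold}(i) gives $v\in\mathcal D$ and $a(v)=N$. As $a(x_j)=N$, Proposition~\ref{prop:threshold}(iii) gives $v'\notin\mathcal D$.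

\emph{Rigidity of $x_jw_B=sxw_B$ at $w_B$.} Let $u'$ be a finite piece of $x_jw_B$, formed in $\widehat W$, and let $I$ be the set of letters of a reduced word of $u'$. This word is part of a reduced word of $x_jw_B\in W$, so $I\subset S_1\sqcup B$. Since $I$ is contained in every $J$ with $u'\in\widehat W_J$, the group $W_I$ is finite. As all mixed $m(s,\beta)$ are $\infty$, we have $I\subset S_1$ or $I\subset B$.

(R1) has been shown. (R2) If $w_B$ is a subword of $u'$, then $B\subset I$, hence $I=B$, so $l(u')\le N$ and $u'=w_B$. So $w_B$ is not a proper subword of any $u'$.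

(R3) Let $x_jw_B=x'.u'.y'$ with $a(u')\ge N$; in particular $u'\ne e$. Concatenating reduced words of $x',u',y'$ gives a reduced word of $x_jw_B$, which by \eqref{words} is a reduced word of $x_j$ followed by one of $w_B$.
If $I\subset S_1$, then the letters of $u'$ belong to the word of $x_j$, so $x_j=x'.u'.y_1$ for some $y_1$. Then $p=(s_{i_k}\cdots s_{i_{j+1}}x').u'.y_1$, so $u'\in\mathcal Z(p)$ and $a(u')<N$, a contradiction.
If $I\subset B$, then $N\le a(u')\le l(u')\le N$ by Lemma~\ref{lem:trace}(a), so $u'=w_B$. Its letters are all the letters of the word of $w_B$. Hence $y'=e$ and $x'=x_j=sx$, and the lengths agree as (R3) demands.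
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:A} and~\ref{thm:C}]
By Proposition~\ref{prop:p}, the element $p$ of \eqref{p} satisfies $a(p)\ge18>16\ge a(u)$ for all $u\in\mathcal Z(p)$. Proposition~\ref{prop:engine} with $\widehat W=W$ gives Theorem~\ref{thm:A}, and with arbitrary $\widehat W$ it gives Theorem~\ref{thm:C}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(1) Let $y=xw_Bx^{-1}$. If $a(x)<N$, then $y\in\mathcal D$ and $a(y)=N=a(w_B)$ by Proposition~\ref{prop:threshold}(i). If $a(x)\ge N$, then $\Delta(y)>N$ by Proposition~\ref{prop:threshold}(ii), so $a(y)=N$ and $y\in\mathcal D$ cannot both hold. The case $a(x)=N$ is Proposition~\ref{prop:threshold}(iii).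

(2), (i)$\Rightarrow$(ii). Let $v_1=w_B$, $x\in W_1$, $s\in S_1$ satisfy the hypotheses of the conjecture; put $N=l(w_B)=a(w_B)$. If $sx=x'.u'.y_1$ with $u'$ in a finite standard parabolic subgroup of $W_1$, then $sxw_B=x'.u'.(y_1w_B)$ has a right factor of positive length. By (R3), $a(u')<N$. So (i) gives $a(sx)<N$, and $v'=(sx)w_B(sx)^{-1}\in\mathcal D$ by (1).

(ii)$\Rightarrow$(i). Suppose that (i) fails for $p\in W_1$. By Lemma~\ref{lem:mono}, $a(p)\ge a(u)$ for all $u\in\mathcal Z(p)$, so failure of (i) means that $a(p)>a(u)$ for all $u\in\mathcal Z(p)$. Proposition~\ref{prop:engine} with $\widehat W=W$ gives an instance for which the conjecture fails, with $W_B$ dihedral and $l(w_B)=a(p)\ge2$. So (ii) fails.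
\end{proof}

\begin{thebibliography}{9}

\bibitem{BG} Mikhail V. Belolipetsky and Paul E. Gunnells, \emph{Cells in Coxeter groups I}, arXiv:1012.0489 (2010).

\bibitem{BB} Bj\"orner and Brenti, \emph{Combinatorics of Coxeter Groups}.

\bibitem{EW} Elias and Williamson, Ann. of Math. \textbf{180} (2014).

\bibitem{L} Lusztig, \emph{Hecke algebras with unequal parameters}.

\bibitem{Laff} Lusztig, \emph{Cells in affine Weyl groups I, II}.

\end{thebibliography}

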